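# Consecutive patterns whose inverse generating function is not entire

## 1. Patterns, overlap shifts, clusters

Throughout, $\mathcal S_n$ is the set of permutations of $[n]=\{1,\dots,n\}$, $m\ge 2$, and $\sigma=\sigma_1\cdots\sigma_m\in\mathcal S_m$ is the pattern.

**Definition 1 (standardization, occurrence).** For a word $w$ of distinct real numbers, $\mathrm{st}(w)$ is the permutation with the same relative order. An occurrence of the consecutive pattern $\sigma$ in $\pi\in\mathcal S_n$ is an index $i$ with $\mathrm{st}(\pi_i\pi_{i+1}\cdots\pi_{i+m-1})=\sigma$. The number of occurrences is $\mathrm{occ}_\sigma(\pi)$.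

For example, take $\sigma=132$ and $\pi=15243$. The three blocks of length $3$ are $152$, $524$, $243$, with standardizations $132$, $312$, $132$. So $\mathrm{occ}_{132}(15243)=2$, with occurrences at $1$ and $3$.

**Definition 2 (generating function and its inverse).** Put
$$P_\sigma(u,z)=\sum_{n\ge 0}\sum_{\pi\in\mathcal S_n}u^{\mathrm{occ}_\sigma(\pi)}\frac{z^n}{n!},\qquad \omega_\sigma(u,z)=\frac1{P_\sigma(u,z)} .$$

At $u=0$ only the permutations that avoid $\sigma$ as a consecutive pattern are counted. For $\sigma=12$ the only avoider of each length is the decreasing permutation, so $P_{12}(0,z)=e^z$ and $\omega_{12}(0,z)=e^{-z}$.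

In general the coefficient of $z^n$ in $P_\sigma(u,z)$ has modulus at most $\max(1,|u|)^n$. So $P_\sigma(u,\cdot)$ is analytic near $0$, and since $P_\sigma(u,0)=1$, so is $\omega_\sigma(u,\cdot)$.

**Definition 3 (overlap shift).** The set $O=O_\sigma$ of overlap shifts consists of the $d\in\{1,\dots,m-1\}$ with
$$\mathrm{st}(\sigma_{1+d}\cdots\sigma_m)=\mathrm{st}(\sigma_1\cdots\sigma_{m-d}).$$
Always $m-1\in O$, because both words then have length one.

If $\sigma$ occurs at $i$ and at $i+d$ with $1\le d\le m-1$, the shared block is a suffix of the first occurrence and a prefix of the second, so $d\in O$. For $\sigma=132$, the shift $1$ would need $\mathrm{st}(32)=\mathrm{st}(13)$, which is false, so $O=\{2\}$. For $\sigma=2413$: shift $1$ fails since $\mathrm{st}(413)=312\ne 231=\mathrm{st}(241)$, and shift $2$ works since $\mathrm{st}(13)=12=\mathrm{st}(24)$. So $O=\{2,3\}$.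

**Definition 4 (cluster).** For $k\ge 1$, a $k$-cluster of length $n$ is a permutation of $[n]$ with $k$ marked occurrences of $\sigma$ such that consecutive marked occurrences share at least one position and every position $1,\dots,n$ lies in a marked occurrence. Let $r_{n,k}$ be their number, $r_n=\sum_k r_{n,k}$, and
$$R_\sigma(t,z)=\sum_{n\ge1}\sum_{k\ge1}r_{n,k}\,t^k\frac{z^n}{n!}.$$

For $\sigma=132$, the permutation $15243$ with both occurrences marked is a $2$-cluster of length $5$. The permutation $132465$ has occurrences at $1$ and $4$ (since $\mathrm{st}(465)=132$), but marking these two does not give a cluster, as they share no position.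

Call the positions $s+1,\dots,s+m$ the window with offset $s$. The marked windows of a $k$-cluster have offsets $s_1=0$, $s_i=d_1+\dots+d_{i-1}$ with successive shifts $d_1,\dots,d_{k-1}\in O$, and therefore
$$n=m+d_1+\dots+d_{k-1}.\tag{1}$$

**Cluster method.** By the Goulden–Jackson cluster method,
$$\omega_\sigma(u,z)=1-z-R_\sigma(u-1,z).\tag{2}$$
We use (2) as a known fact. Since $1-z$ is entire, $\omega_\sigma(u,\cdot)$ is entire if and only if $R_\sigma(u-1,\cdot)$ is. Also $R_\sigma(t,\cdot)$ has a positive radius of convergence for every $t$.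

**Clusters as volumes.** For $\mathbf d=(d_1,\dots,d_{k-1})\in O^{k-1}$ let $|\mathbf d|=\sum d_i$, $n=m+|\mathbf d|$, and
$$V(\mathbf d)=\mathrm{vol}\{x\in[0,1]^n:\ \mathrm{st}(x_{s_i+1}\cdots x_{s_i+m})=\sigma\ \text{ for } i=1,\dots,k\}.$$
The cube $[0,1]^n$ splits, up to a null set, into the $n!$ regions $\{\mathrm{st}(x)=\pi\}$, each of volume $1/n!$. Within the region of $\pi$ the windows of $x$ standardize like those of $\pi$. So the number of clusters with shift sequence $\mathbf d$ is $n!\,V(\mathbf d)$, and
$$\frac{r_{n,k}}{n!}=\sum_{\mathbf d\in O^{k-1},\ m+|\mathbf d|=n}V(\mathbf d),\qquad R_\sigma(t,z)=\sum_{k\ge1}\ \sum_{\mathbf d\in O^{k-1}}t^k z^{m+|\mathbf d|}\,V(\mathbf d).\tag{3}$$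
For $\sigma=132$ and $\mathbf d=(2)$ the conditions are $x_1<x_3<x_2$ and $x_3<x_5<x_4$. Then $x_1,x_3$ are the two smallest, $x_2$ can have any of the other three ranks, and the rest is forced. This gives $3$ clusters and $V(\mathbf d)=3/120$.

**Analytic facts.** A power series is the Taylor series of an entire function exactly when its radius of convergence is infinite. Pringsheim's theorem: if $\sum a_nx^n$ has $a_n\ge0$ and radius of convergence $\rho\in(0,\infty)$, its sum is singular at the point $x=\rho$. For instance $\sum x^n=1/(1-x)$ is singular at $1$.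

## 2. Entireness of $\omega_\sigma(0,z)$: the patterns $12$ and $132$

We can now ask: is $\omega_\sigma(0,z)$ an entire function of $z$ for every $m\ge2$ and every $\sigma\in\mathcal S_m$?

The question is posed as an open one in Sergi Elizalde, Marc Noy, "Clusters, generating functions and asymptotics for consecutive patterns in permutations", arXiv:1210.6061 (2012). In all cases solved explicitly there, $\omega_\sigma(0,z)$ is entire. When it is, $P_\sigma(0,z)$ is meromorphic, and its dominant singularity is the smallest positive zero of $\omega_\sigma(0,z)$. For other $u$ entireness can fail: for some $\sigma$, $\omega_\sigma(2,z)$ is not entire.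

Start with $\sigma=12$. Here $O=\{1\}$, so a cluster of length $n\ge2$ is the increasing permutation with all $n-1$ occurrences marked. Thus $R_{12}(t,z)=\sum_{n\ge2}t^{n-1}z^n/n!$, which is entire in $z$. At $t=-1$ it equals $-(e^{-z}-1+z)$, and (2) gives $\omega_{12}(0,z)=e^{-z}$, as in Section 1.

Next, $\sigma=132$. Here $O=\{2\}$, so $n=2k+1$, and the conditions are $x_{2i-1}<x_{2i+1}<x_{2i}$ for $1\le i\le k$. So $x_1<x_3<x_5<\cdots$, the entry $x_1$ is smallest, $x_3$ is next (for $k\ge 1$ every other entry exceeds $x_3$), and $x_2$ may take any of the remaining $2k-1$ values. What is left is a $(k-1)$-cluster on $x_3,x_4,\dots$. Hence $r_{2k+1,k}=(2k-1)!!$. Since $(2k+1)!=(2k+1)!!\,2^kk!$,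
$$R_{132}(t,z)=\sum_{k\ge1}\frac{t^kz^{2k+1}}{2^kk!\,(2k+1)}=\int_0^z\big(e^{ty^2/2}-1\big)\,dy,\qquad \omega_{132}(u,z)=1-\int_0^ze^{(u-1)y^2/2}\,dy ,$$
which is entire in $z$ for every $u$.

In both examples the first entries of the windows form an increasing chain $x_{s_1+1}<x_{s_2+1}<\cdots$, and $r_n/n!$ decays faster than every exponential. The natural hope is that such decay holds for all patterns. It does not.

## 3. The pattern $2413$: a singularity at $u=2$, cancellation at $u=0$

For $\sigma=2413$ the shifts are $3$ and $2$. From one window to the next, the first entry goes up along a shift $3$ (as $\sigma_1=2<3=\sigma_4$) and down along a shift $2$ (as $\sigma_3=1<2=\sigma_1$). Alternating the two shifts, the chain need not climb forever, and the order relations can be periodic. Let $f$ have period $5$ with $f(1),\dots,f(5)=2,4,1,3,5$. Then $f(1)\cdots f(4)=2413$, and $f(4)\cdots f(7)=3,5,2,4$ also standardizes to $2413$. Such a labelling forces the coefficients to be exponentially large. We prove this in general, as it is used three times.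

**Lemma 1 (periodic labellings).** Let $d_1,\dots,d_j\in O_\sigma$, $D=d_1+\dots+d_j\ge m$ and $s_i=d_1+\dots+d_{i-1}$. Let $f:\mathbb Z\to[D]$ have period $D$, be a bijection on a period, and satisfy $\mathrm{st}(f(s_i+1)\cdots f(s_i+m))=\sigma$ for $1\le i\le j$. Then for all $s\ge0$ and $n=m+sD$,
$$\frac{r_{n,\,sj+1}}{n!}\ \ge\ D^{-n}.$$
Hence for every $\tau>0$ the series $R_\sigma(\tau,\cdot)$ has radius of convergence at most $D\,\tau^{-j/D}$, and is not entire.

**Proof.** Repeat the word $(d_1,\dots,d_j)$ $s$ times. The windows have offsets $s_i+lD$ ($1\le i\le j$, $0\le l<s$) and $sD$. There are $sj+1$ of them, and the last one ends at $n$. Consider the box in $[0,1]^n$ where the $p$-th coordinate satisfies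
$$\frac{f(p)-1}D<x_p<\frac{f(p)}D .$$
If $f(p)<f(q)$ then $x_p<x_q$. Within a window the values of $f$ are distinct, because $m\le D$, and they are ordered like $\sigma$, by hypothesis and periodicity. So every window of $x$ standardizes to $\sigma$. The box has volume $D^{-n}$, and (3) gives the inequality. The coefficient of $z^n$ in $R_\sigma(\tau,z)$ is then at least $\tau^{sj+1}D^{-n}$, whose $n$-th root tends to $\tau^{j/D}/D$ as $s\to\infty$. $\blacksquare$

With the labelling above ($j=2$, $D=5$), Lemma 1 shows that $R_{2413}(1,\cdot)$, hence $\omega_{2413}(2,\cdot)$, is not entire.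

The first attempt at the question itself is to use the same pattern at $u=0$, that is at $t=-1$. It stops at this point: the coefficient of $z^n$ in $R_{2413}(-1,z)$ is $\frac1{n!}\sum_k(-1)^kr_{n,k}$, and clusters of the same length can have different signs. At $n=10$ the shifts add up to $6=3+3=2+2+2$, so both $k=3$ and $k=4$ are possible, and both occur:
$$2\ 5\ 1\ 4\ 8\ 3\ 7\ 10\ 6\ 9\quad(\text{occurrences at }1,4,7),\qquad 5\ 10\ 4\ 9\ 3\ 8\ 2\ 7\ 1\ 6\quad(\text{occurrences at }1,3,5,7).$$
A lower bound on $r_{n,k}$ for one $k$ therefore says nothing about the alternating sum. Here the cause is visible: $O=\{2,3\}$ contains both parities. If all shifts were odd, the length $n$ would determine the parity of $k$ by (1), and no cancellation could occur. So we look for a pattern with only odd shifts that still goes up along one shift and down along another.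

## 4. Odd shifts only: the pattern $265143$

**Theorem 1.** For $\sigma=265143$, the Taylor series of $\omega_\sigma(0,z)$ at $0$ has finite radius of convergence $\rho\le8$, and $\omega_\sigma(0,z)$ is singular at $z=-\rho$. So it is not entire.

The answer to the question is therefore no.

**Step 1: the overlap shifts are $3$ and $5$.** This makes all shifts odd. The ascents of $\sigma$ are exactly at positions $1$ ($2<6$) and $4$ ($1<4$). If $d\in O$ and $d\le4$, the suffix $\sigma_{1+d}\cdots\sigma_6$ has length at least $2$ and must begin with an ascent, because $\sigma$ does. So $1+d=4$ and $d=3$. Thus $O\subseteq\{3,5\}$. Since $\mathrm{st}(143)=132=\mathrm{st}(265)$, we get $O=\{3,5\}$.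

**Step 2: all coefficients get the same sign.** This removes the cancellation seen for $2413$. By (1), a $k$-cluster of length $n$ has $n\equiv 6+(k-1)\equiv k-1\pmod2$, so $(-1)^k=-(-1)^n$. Hence
$$R_\sigma(-1,z)=-\sum_n r_n\frac{(-z)^n}{n!},\qquad \omega_\sigma(0,z)=1-z+\sum_nr_n\frac{(-z)^n}{n!},\qquad r_n\ge0.\tag{4}$$

**Step 3: the coefficients are at least $8^{-n}$ infinitely often.** This bounds the radius of convergence. Take the word $(5,3)$, so $j=2$, $D=8\ge6$, $s_1=0$, $s_2=5$, and let $f$ have period $8$ with
$$f(1),\dots,f(8)=2,6,5,1,4,3,8,7 .$$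
Then $f(1)\cdots f(6)=265143=\sigma$. Next, $f(6)\cdots f(11)=3,8,7,2,6,5$. Its sorted values are $2,3,5,6,7,8$, so its standardization is $265143=\sigma$. By Lemma 1, $r_n/n!\ge 8^{-n}$ for $n=8s+6$, $s\ge0$.

**Step 4: conclusion.** Let $F(x)=\sum r_nx^n/n!$, with radius of convergence $\rho$. By Step 3, $\rho\le8$. By (4), $\omega_\sigma(0,z)=1-z+F(-z)$, and $\omega_\sigma(0,\cdot)$ is analytic at $0$, so $\rho>0$, and $\rho$ is also the radius of convergence of $\omega_\sigma(0,\cdot)$. By Pringsheim's theorem $F$ is singular at $x=\rho$, so $\omega_\sigma(0,z)$ is singular at $z=-\rho$. $\blacksquare$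

## 5. Shifts with a common exact power of two

If $m$ is odd, the shift $m-1$ is even, and "all shifts odd" is impossible. But Step 2 only needed a rotation of $z$ that turns every shift into a factor $-1$.

**Lemma 2 (rotation).** Suppose every $d\in O_\sigma$ is $2^v$ times an odd number, with the same $v\ge0$, and let $\zeta=e^{i\pi/2^v}$. Then for every $\tau$,
$$R_\sigma(-\tau,\zeta x)=-\zeta^m R_\sigma(\tau,x).\tag{5}$$

**Proof.** For $d\in O$ we have $\zeta^d=e^{i\pi\cdot\text{odd}}=-1$. By (1), a $k$-cluster of length $n$ has $\zeta^n=\zeta^m(-1)^{k-1}$, so $(-1)^k\zeta^n=-\zeta^m$. Multiply by $r_{n,k}\tau^kx^n/n!$ and sum. $\blacksquare$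

In particular $R_\sigma(-\tau,\cdot)$ and $R_\sigma(\tau,\cdot)$ then have the same radius of convergence.

**Theorem 2.** For every $m$ with $m-1\notin\{2^a,\,3\cdot2^a:a\ge0\}$ (in particular every even $m\ge6$) there is an explicit $\sigma\in\mathcal S_m$ such that $\omega_\sigma(u,z)$ is not entire in $z$ for every real $u\ne1$, including $u=0$.

**Step 1: the pattern.** We stretch $265143$ so that its two shifts become $2^vq$ and $2^v(q-2)$. Write $m-1=2^vq$ with $q$ odd. The hypothesis says $q\ge5$. Put $\ell=2^{v+1}+1\ge3$. Then $m-\ell=2^v(q-2)$. Also $m-2\ell=2^v(q-4)-1\ge0$, so $\ell\le m-\ell$. Let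
$$\sigma=2,\ \underbrace{m,m-1,\dots,\ell+2}_{\text{positions }2,\dots,m-\ell},\ 1,\ \underbrace{\ell+1,\ell,\dots,3}_{\text{positions }m-\ell+2,\dots,m}.$$
For $m=6$ we have $v=0$, $q=5$, $\ell=3$ and $\sigma=265143$. For $m=11$ we have $v=1$, $q=5$, $\ell=5$ and $\sigma=2,11,10,9,8,7,1,6,5,4,3$. For $q=3$ the construction breaks down, since then $m-2\ell=-2^v-1<0$. For $q=1$ even $m-\ell$ is negative. If $m\ge6$ is even, then $v=0$ and $q=m-1\ge5$.

**Step 2: the overlap shifts.** We check that there are no others. The only ascents of $\sigma$ are at positions $1$ and $m-\ell+1$. If $d\in O$ and $d\le m-2$, the suffix starting at $1+d$ must begin with an ascent, so $d=m-\ell$. Conversely, the suffix of length $\ell$ is $1,\ell+1,\dots,3$, and the prefix of length $\ell\le m-\ell$ is $2$ followed by $\ell-1$ terms of the first decreasing block. Both have pattern $1,\ell,\ell-1,\dots,2$. So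
$$O=\{m-1,\,m-\ell\}=\{2^vq,\ 2^v(q-2)\},$$
and Lemma 2 applies, as $q$ and $q-2$ are odd.

**Step 3: a periodic labelling.** This is the input for Lemma 1. Take the word $(m-1,m-\ell)$, so $j=2$, $s_2=m-1$ and $D=2m-1-\ell\ge m$. Let
$$f(i)=\sigma_i\ (i\le m),\qquad f(m+1),\dots,f(D)=D,D-1,\dots,m+1,$$
extended with period $D$. The window with offset $0$ has pattern $\sigma$. The window with offset $m-1$ starts at position $m$. Its places are filled as follows.

* Place $1$ has the value $f(m)=3$.
* Places $2,\dots,m-\ell$ are the $D-m=m-\ell-1$ positions $m+1,\dots,D$, with values $D,\dots,m+1$.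
* Place $m-\ell+1$ is position $D+1$, with value $f(1)=2$.
* Places $m-\ell+2,\dots,m$ are positions $D+2,\dots,D+\ell$, with values $\sigma_2,\dots,\sigma_\ell=m,\dots,m-\ell+2$ (these lie in the first decreasing block because $\ell\le m-\ell$).

Since $m-\ell+2\ge\ell+2>3$, the minimum is at place $m-\ell+1$ and the second smallest value at place $1$. The decreasing block at places $2,\dots,m-\ell$ lies above the decreasing block at places $m-\ell+2,\dots,m$. This is the pattern $\sigma$.

**Step 4: conclusion.** By Lemma 1, $R_\sigma(\tau,\cdot)$ has finite radius of convergence for every $\tau>0$, and by (5) so does $R_\sigma(-\tau,\cdot)$. As $u-1$ runs over the nonzero reals, (2) gives the theorem. $\blacksquare$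

## 6. Long patterns with shifts $m-1$ and $m-2$

**Theorem 3.** Let $\sigma^{(m)}=2\,4\,5\,6\cdots m\,1\,3$. For every complex $u\ne1$ (in particular $u=0$) there is $m_0(u)$ such that $\omega_{\sigma^{(m)}}(u,z)$ is not entire for all $m\ge m_0(u)$. So counterexamples exist for all but finitely many $m$.

Let $m\ge5$, $L=m-4$ and $\sigma=\sigma^{(m)}$, so that
$$\sigma_{m-1}<\sigma_1<\sigma_m<\sigma_2<\sigma_3<\dots<\sigma_{m-2}.$$
For instance $\sigma^{(6)}=245613$.

**Step 1: the overlap shifts.** We compute $O$ through the overlap length $j=m-d$. Length $1$ always works, and length $2$ works since $\mathrm{st}(13)=\mathrm{st}(24)$. Let $3\le j\le m-1$. The suffix of length $j$ has its minimum in place $j-1$. The prefix of length $j$ has its minimum in place $1\ne j-1$ if $j\le m-2$, and in place $j$ if $j=m-1$. So there is no such overlap, and $O=\{m-1,m-2\}$.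

The rotation of Section 5 cannot work now: $\zeta^{m-1}=\zeta^{m-2}=-1$ forces $\zeta=1$, a contradiction. It almost works for large $m$, however. With $\zeta=e^{i\pi/L}$ we get $\zeta^{m-1}=-e^{3\pi i/L}$ and $\zeta^{m-2}=-e^{2\pi i/L}$. The error per window is small, but it accumulates over the $k$ windows of a cluster, so we cannot compare coefficient by coefficient. The way past this is to separate the two roles of $z$. We shall write $R$ as a function of $W=tz^L/L!$ and $\kappa=z/L$. Turning $W$ by any phase changes the argument of $z$ by $O(1/L)$ only, so in the limit $L\to\infty$ the variable $\kappa$ stays fixed while $W$ moves freely. Then the phase of $t$ no longer matters, and a pole of the limit function must be visible at large finite $L$.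

**Step 2: an integral formula.** Here we integrate out the increasing run of each window. Windows that are not consecutive are disjoint, since $2(m-2)\ge m$. Consecutive windows share their last and first one or two positions. Encode a shift sequence by its overlap lengths $\varepsilon\in\{1,2\}^{k-1}$. In window $i$ let $a_i,b_i,c_i,d_i$ be the values at places $1,2,m-1,m$. The conditions are
$$c_i<a_i<d_i<b_i,$$
together with: the $L$ values at places $3,\dots,m-2$ are increasing and larger than $b_i$. These interior positions lie in one window only, and integrating over them gives $(1-b_i)^L/L!$. Consecutive windows are glued as follows: if $\varepsilon_i=1$, then $a_{i+1}=d_i$ and $b_{i+1}$ is a new variable; if $\varepsilon_i=2$, then $(a_{i+1},b_{i+1})=(c_i,d_i)$.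

Let $\nu(\varepsilon)=4k-\sum\varepsilon_i$ be the number of low positions (those at places $1,2,m-1,m$). Then $n=km-\sum\varepsilon_i=kL+\nu(\varepsilon)$. Substituting $x\mapsto x/L$ in the low variables gives a factor $L^{-\nu}$, and (3) becomes
$$R_\sigma(t,z)=\sum_{k\ge1}\sum_{\varepsilon\in\{1,2\}^{k-1}}W^k\kappa^{\nu(\varepsilon)}U^{(L)}_\varepsilon,\qquad W=\frac{tz^L}{L!},\quad\kappa=\frac zL,\tag{6}$$
where
$$U^{(L)}_\varepsilon=\int\prod_i\varphi_L(b_i)\quad\text{over low variables in }(0,\infty)\text{ with }c_i<a_i<d_i<b_i\text{ for all }i,$$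
and $\varphi_L(b)=(1-b/L)^L$ for $b\le L$, $\varphi_L(b)=0$ for $b>L$. The range $(0,\infty)$ is harmless because $\varphi_L(b_i)\neq0$ forces $b_i\le L$, and then all variables of window $i$ are at most $L$. Note that $0\le\varphi_L(b)\le e^{-b}=:\varphi_\infty(b)$ and $\varphi_L\to\varphi_\infty$ pointwise. We define $U^{(\infty)}_\varepsilon$ by the same integral with $\varphi_\infty$.

**Step 3: an operator that adds one window.** This turns the sum over $\varepsilon$ into a power of one operator. Let $\Omega=\{(a,b):0<a<b\}$ and $\mathcal H=L^2(\Omega,e^b\,da\,db)$. For $L\le\infty$ put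
$$(\mathcal K_{L,\kappa}f)(a,b)=\kappa^2\varphi_L(b)\int_0^a dc\int_a^b dd'\Big[f(c,d')+\kappa\int_{d'}^\infty f(d',e)\,de\Big],$$
$$h_{L,\kappa}(a,b)=\kappa^2\varphi_L(b)\,a(b-a),\qquad\Lambda f=\int_\Omega f\,da\,db.$$
We claim
$$\sum_{\varepsilon\in\{1,2\}^{k-1}}\kappa^{\nu(\varepsilon)}U^{(L)}_\varepsilon=\kappa^2\Lambda\big(\mathcal K_{L,\kappa}^{k-1}h_{L,\kappa}\big).\tag{7}$$
Let $F_k(a,b)$ be the sum over $\varepsilon\in\{1,2\}^{k-1}$ of $\kappa^{\nu(\varepsilon)-2}$ times the integral defining $U_\varepsilon^{(L)}$, but with $(a_1,b_1)=(a,b)$ held fixed. For $k=1$, $\nu=4$ and the variables $c\in(0,a)$, $d'\in(a,b)$ remain, so $F_1=\kappa^2\varphi_L(b)a(b-a)=h_{L,\kappa}$. For $k\ge2$, the first window contributes $\varphi_L(b)$ and its variables $c\in(0,a)$, $d'\in(a,b)$. If $\varepsilon_1=2$, the second window begins with $(c,d')$, and what follows is counted by $F_{k-1}(c,d')$. If $\varepsilon_1=1$, it begins with $(d',e)$ for a new $e$, which must exceed $d'$, and what follows is counted by $F_{k-1}(d',e)$. With $\varepsilon'=(\varepsilon_2,\dots,\varepsilon_{k-1})$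 we have $\nu(\varepsilon)-2=(4-\varepsilon_1)+(\nu(\varepsilon')-2)$, so the extra power of $\kappa$ is $2$ or $3$ respectively. Hence $F_k=\mathcal K_{L,\kappa}F_{k-1}$. Integrating $F_k$ over $(a_1,b_1)$ and multiplying by $\kappa^2$ gives (7). All integrands are nonnegative apart from the powers of $\kappa$, and Step 4 shows that all integrals are finite, so the order of integration does not matter.

**Step 4: compactness and convergence as $L\to\infty$.** This is needed for meromorphic continuation and for the limit. Write $\mathcal K_{L,\kappa}=\kappa^2A_L+\kappa^3B_L$. Multiplication by $e^{b/2}$ maps $\mathcal H$ unitarily onto $L^2(\Omega,da\,db)$. So an operator $f\mapsto\int k\big((a,b),(a',b')\big)f(a',b')\,da'\,db'$ on $\mathcal H$ has squared Hilbert–Schmidt norm $\iint e^b|k|^2e^{-b'}$.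

* $A_L$ has kernel $\varphi_L(b)\,1[a'<a<b'<b]$. Its squared norm is at most $\int_\Omega e^{-b}\,a\int_a^be^{-b'}db'\,da\,db\le\int_\Omega e^{-b}a(b-a)\,da\,db<\infty$.
* $B_L$ has kernel $a\,\varphi_L(b)\,1[a<a'<b]$ on $a'<b'$ (the integral over $c$ gives the factor $a$). Its squared norm is at most $\int_\Omega e^{-b}a^2\int_a^b\int_{a'}^\infty e^{-b'}db'\,da'\,da\,db\le\int_\Omega e^{-b}a^2(b-a)\,da\,db<\infty$.
* The vector $\varphi_L(b)a(b-a)$ has squared norm at most $\int_\Omega e^{-b}a^2(b-a)^2\,da\,db<\infty$.
* $\Lambda$ is bounded: $|\Lambda f|\le\|f\|\big(\int_\Omega e^{-b}\,da\,db\big)^{1/2}=\|f\|$.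

Since $0\le\varphi_\infty-\varphi_L\le e^{-b}$ and $\varphi_L\to\varphi_\infty$ pointwise, dominated convergence with the same dominating functions gives $A_L\to A_\infty$ and $B_L\to B_\infty$ in Hilbert–Schmidt norm, hence in operator norm, and $\varphi_L(b)a(b-a)\to\varphi_\infty(b)a(b-a)$ in $\mathcal H$. Hilbert–Schmidt operators are compact.

**Step 5: a meromorphic formula for $R$.** We sum the series and continue it. For small $|z|$ we have $|W|\,\|\mathcal K_{L,|\kappa|}\|<1$, so by (7) the sum (6) converges absolutely, and
$$R_\sigma(t,z)=G_L(\kappa,W):=\kappa^2W\,\Lambda\,(1-W\mathcal K_{L,\kappa})^{-1}h_{L,\kappa},\qquad\kappa=\frac zL,\ W=\frac{tz^L}{L!}.\tag{8}$$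
Recall the analytic Fredholm theorem: if $T(z)$ is an analytic family of compact operators on a connected open set and $1-T(z_0)$ is invertible for one $z_0$, then $(1-T(z))^{-1}$ is meromorphic. Here $T(z)=W\mathcal K_{L,\kappa}$ is a polynomial in $z$ with compact coefficients and $T(0)=0$. So the right side of (8) is meromorphic in $z\in\mathbb C$, and (8) holds as an identity of meromorphic functions.

**Step 6: the limit function has a pole on the positive axis.** Let $\kappa_\infty=1/e$ and
$$g(W)=G_\infty(\kappa_\infty,W)=\sum_{k\ge1}g_kW^k,\qquad g_k=\sum_{\varepsilon\in\{1,2\}^{k-1}}e^{-\nu(\varepsilon)}U^{(\infty)}_\varepsilon\ge0 .$$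
By the analytic Fredholm theorem, now in the variable $W$, $g$ is meromorphic on $\mathbb C$. To bound $g_k$ from below, keep only $\varepsilon=1,2,1,2,\dots$ and restrict the variables to unit intervals:
$$\text{odd windows: } c\in(0,1),\ a\in(1,2),\ d\in(2,3),\ b\in(3,4);$$
$$\text{even windows: } c\in(1,2),\ a\in(2,3),\ d\in(3,4),\ b\in(4,5).$$
Then $c<a<d<b$ in every window. The gluings are consistent: from odd to even, $\varepsilon=1$ identifies $a_{\text{even}}=d_{\text{odd}}\in(2,3)$; from even to odd, $\varepsilon=2$ identifies $(a,b)_{\text{odd}}=(c,d)_{\text{even}}\in(1,2)\times(3,4)$. This is a box of volume $1$ on which each factor $e^{-b_i}$ is at least $e^{-5}$. So $U^{(\infty)}_\varepsilon\ge e^{-5k}$, and since $\nu\le4k$, $g_k\ge e^{-9k}$. Hence $g$ has radius of convergence $\lambda_0\le e^9$. Also $\lambda_0>0$, because $\mathcal K_{\infty,\kappa_\infty}$ is bounded. By Pringsheim's theorem $g$ is singular at $\lambda_0$. Being meromorphic, it has a pole there.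

**Step 7: transfer to finite $m$.** We move around the pole by varying $z$. Fix $t=u-1\ne0$ and put
$$z_L(w)=\Big(\frac{\lambda_0L!}{|t|}\Big)^{1/L}e^{(w-i\arg t)/L},\qquad\kappa_L(w)=\frac{z_L(w)}L .$$
Then $t\,z_L(w)^L/L!=\lambda_0e^w$, whatever the argument of $t$ is. By Stirling's formula $(L!)^{1/L}/L\to1/e$, so $\kappa_L(w)\to1/e$ uniformly for $|w|\le1$.

The compact operator $\mathcal K_{\infty,\kappa_\infty}$ has only finitely many eigenvalues of modulus at least $1/(e\lambda_0)$, and $w\mapsto e^w$ is injective on $|w|\le1$. So we may choose $\delta\in(0,1)$ such that $1/(\lambda_0e^w)$ is not an eigenvalue for $0<|w|\le\delta$. Put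
$$T_L(w)=\lambda_0e^w\mathcal K_{L,\kappa_L(w)},\qquad T_\infty(w)=\lambda_0e^w\mathcal K_{\infty,\kappa_\infty}.$$
On the circle $|w|=\delta$ the operators $1-T_\infty(w)$ are invertible, with inverses bounded by some $M$ (continuity on a compact set), and by Step 4 $\|T_L(w)-T_\infty(w)\|\to0$ uniformly. Once this norm is at most $1/(2M)$, the factorization
$$1-T_L=(1-T_\infty)\big(1-(1-T_\infty)^{-1}(T_L-T_\infty)\big)$$
shows that $1-T_L$ is invertible with inverse bounded by $2M$. Moreover
$$\big\|(1-T_L)^{-1}-(1-T_\infty)^{-1}\big\|=\big\|(1-T_L)^{-1}(T_L-T_\infty)(1-T_\infty)^{-1}\big\|\le2M^2\|T_L-T_\infty\|\to0.$$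
Together with the convergence of $h_{L,\kappa_L(w)}$ this gives
$$G_L(\kappa_L(w),\lambda_0e^w)\longrightarrow g(\lambda_0e^w)\qquad\text{uniformly on }|w|=\delta.\tag{9}$$

**Step 8: contradiction.** Suppose $\omega_{\sigma^{(m)}}(u,\cdot)$, hence $R_{\sigma^{(m)}}(t,\cdot)$, is entire for infinitely many $m$. For these $m$ the function $w\mapsto R_{\sigma^{(m)}}(t,z_L(w))$ is entire. For large $L$ it equals $G_L(\kappa_L(w),\lambda_0e^w)$ on $|w|=\delta$, by (8), since the right side of (8) is holomorphic wherever $1-W\mathcal K_{L,\kappa}$ is invertible. By Cauchy's theorem, $\oint_{|w|=\delta}G_L(\kappa_L(w),\lambda_0e^w)\,w^i\,dw=0$ for all $i\ge0$. By (9),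
$$\oint_{|w|=\delta}g(\lambda_0e^w)\,w^i\,dw=0\qquad\text{for all }i\ge0 .$$
But $g(\lambda_0e^w)$ is holomorphic for $0<|w|\le\delta$ and has a pole at $w=0$, because $w\mapsto\lambda_0e^w$ is locally biholomorphic. These integrals are $2\pi i$ times the coefficients of its principal part, which are not all zero. This is a contradiction, so only finitely many $m$ can be exceptional. $\blacksquare$

## 7. Transfer operators and acyclic cyclic words

Lemma 1 gives non-entireness at $u>1$ from a periodic labelling. We now show that for $u>1$ nothing else can cause it.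

**Definition 5 (cyclic word, acyclic).** A cyclic word is $(d_1,\dots,d_j)$ with $d_i\in O_\sigma$ and $D=\sum d_i\ge m$. With $s_i=d_1+\dots+d_{i-1}$, its digraph on $\mathbb Z/D$ has an arc $s_i+a\to s_i+b$ for each $i\le j$ and all $a,b\in[m]$ with $\sigma_a<\sigma_b$. The word is acyclic if the digraph has no directed cycle.

For $\sigma=2413$ the word $(3,2)$ is acyclic: by Section 3 the labelling $2,4,1,3,5$ of $\mathbb Z/5$ increases along every arc. For $\sigma=132$ and the word $(2,2)$, $D=4$, the first window (positions $1,2,3$) gives $1\to3$, and the second (positions $3,4,1$) gives $3\to1$. So this word is not acyclic.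

A finite digraph on $D$ vertices has no directed cycle exactly when there is a bijection $f$ from its vertices to $[D]$ that increases along arcs. So a cyclic word is acyclic exactly when it has a labelling as in Lemma 1. A repetition of an acyclic word is acyclic: the digraph of the repetition maps to that of the word, and the pulled back labelling increases along arcs.

**Theorem 4.**
(a) For all $\sigma,u$, $\omega_\sigma(u,\cdot)$ is meromorphic in $\mathbb C$.
(b) The following are equivalent: (i) $\sigma$ has no acyclic cyclic word; (ii) $\omega_\sigma(u,\cdot)$ is entire for all $u\in\mathbb C$; (iii) $\omega_\sigma(u,\cdot)$ is entire for some real $u>1$.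
(c) If all $d\in O$ are divisible by the same exact power of $2$, these are also equivalent to: $\omega_\sigma(0,\cdot)$ is entire.
(d) If $\sigma_1<\sigma_{1+d}$ for all $d\in O$, or $\sigma_1>\sigma_{1+d}$ for all $d\in O$, then $\omega_\sigma(u,\cdot)$ is entire for all $u$. Consequently this holds for all $\sigma$ with $m\le3$, and for all $\sigma\in\mathcal S_4\setminus\{2413,3142\}$.

Condition (i) does not involve $u$. So for real $u>1$ entireness is a combinatorial property of $\sigma$ alone.

**Step 1: the transfer operator.** We write $R_\sigma$ as a sum of powers of one operator, for an arbitrary pattern. Let $Q=\{w\in[0,1]^m:\mathrm{st}(w)=\sigma\}$. On $L^2(Q)$, with functions extended by $0$, let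
$$(K_df)(w)=\int_{[0,1]^d}f(w_{d+1},\dots,w_m,v)\,dv\quad(w\in Q),\qquad K=K_{t,z}=t\sum_{d\in O}z^dK_d .$$
By Cauchy–Schwarz $|K_df(w)|^2\le\int|f(w_{d+1},\dots,w_m,v)|^2dv$. Integrating over $w$ gives $\|K_d\|\le1$. Unfolding the definition, with $w=(x_1,\dots,x_m)\in Q$ and $D=d_1+\dots+d_j$,
$$(K_{d_1}\cdots K_{d_j}f)(w)=\int\prod_{i=2}^j1\big[(x_{s_i+1},\dots,x_{s_i+m})\in Q\big]\;f(x_{D+1},\dots,x_{D+m})\;dx_{m+1}\cdots dx_{m+D}.\tag{10}$$
Taking $f=1$ (the indicator of $Q$) and integrating over $w\in Q$ gives $\langle1,K_{d_1}\cdots K_{d_j}1\rangle=V(d_1,\dots,d_j)$. So by (3), for small $|z|$ (where $\|K\|<1$),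
$$R_\sigma(t,z)=tz^m\sum_{k\ge1}\langle1,K^{k-1}1\rangle.\tag{11}$$

**Step 2: high powers of $K$ are Hilbert–Schmidt.** This gives compactness. If $D\ge m$, the window $D+1,\dots,D+m$ in (10) is disjoint from $1,\dots,m$. So $K_{d_1}\cdots K_{d_j}$ is an integral operator whose kernel $k(w,w')$, with $w'=(x_{D+1},\dots,x_{D+m})$, is the integral of the product of indicators over $x_{m+1},\dots,x_D\in[0,1]$. This kernel has values in $[0,1]$, so the operator is Hilbert–Schmidt. As $d_i\ge1$, $D\ge m$ holds whenever $j\ge m$. So $K^j$ is Hilbert–Schmidt for $j\ge m$.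

**Step 3: proof of (a).** We continue the resolvent. Since $1-K^m=(1-K)(1+K+\dots+K^{m-1})$ and the factors commute,
$$(1-K)^{-1}=(1+K+\dots+K^{m-1})(1-K^m)^{-1}$$
wherever the right side exists. For fixed $t$, $K^m$ is a polynomial in $z$ with compact coefficients and vanishes at $z=0$. By the analytic Fredholm theorem $(1-K)^{-1}$ is meromorphic in $z\in\mathbb C$. By (11), so are $R_\sigma(t,z)=tz^m\langle1,(1-K)^{-1}1\rangle$ and $\omega_\sigma(u,\cdot)$. This proves (a).

In particular the singularity $-\rho$ in Theorem 1 is a pole of $\omega_\sigma(0,\cdot)$. So the meromorphic function $P_\sigma(0,z)=1/\omega_\sigma(0,z)$ vanishes at $-\rho$ for $\sigma=265143$.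

**Step 4: the traces of $K^j$ see only acyclic words.** This is the heart of (i)$\Rightarrow$(ii). For Hilbert–Schmidt operators $S,T$ with kernels $k_S,k_T$, the product $ST$ is trace class and $\operatorname{tr}ST=\iint k_S(w,w')k_T(w',w)\,dw\,dw'$. Let $j\ge2m$ and apply this to $K^j=K^mK^{j-m}$. Expand over words, and put $D'=d_1+\dots+d_m\ge m$ and $D=d_1+\dots+d_j$. Then $D-D'\ge j-m\ge m$. In the first kernel $w$ sits at positions $1,\dots,m$ and $w'$ at positions $D'+1,\dots,D'+m$. In the second kernel $w'$ sits there and $w$ at positions $D+1,\dots,D+m$, which are identified with $1,\dots,m$. The free variables are those at positions $m+1,\dots,D'$ and $D'+m+1,\dots,D$. Altogether there is one variable for each element of $\mathbb Z/D$, and the conditions are that all $j$ cyclic windows lie in $Q$ (the windows with offsets $0$ and $D'$ because $w,w'\in Q$). Therefore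
$$\operatorname{tr}K^j=t^j\sum_{(d_1,\dots,d_j)\in O^j}z^D\,\mathrm{vol}\big\{x\in[0,1]^{\mathbb Z/D}:(x_{s_i+1},\dots,x_{s_i+m})\in Q\ \text{for all }i\big\}.\tag{12}$$
For a point $x$ of this set, $x$ strictly increases along every arc of the digraph. If the digraph has a directed cycle, the set is empty.

**Step 5: proof of (b), (i)$\Rightarrow$(ii).** We show that $K$ has spectral radius $0$. Assume (i). Then $\operatorname{tr}K^j=0$ for all $j\ge2m$ and all $t,z$. So $A=K^{2m}$ is trace class with $\operatorname{tr}A^i=0$ for all $i\ge1$. We use the following facts (B. Simon, *Trace Ideals*): for trace class $A$, $\det(1-sA)$ is entire in $s$, it equals $\exp\big(-\sum_{i\ge1}s^i\operatorname{tr}A^i/i\big)$ for small $|s|$, and it vanishes at $s\ne0$ exactly when $1/s$ is an eigenvalue of $A$. Here the determinant is $1$ near $s=0$, hence identically, and $A$ has no nonzero eigenvalue. As $A$ is compact, its spectral radius is $0$, and so is that of $K_{t,z}$. Hence $\sum_k\|K_{t,z}^k\|<\infty$ for all $t,z$.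

Now let $|t|\le\tau$ and $|z|\le\varrho$. Since all $V(\mathbf d)\ge0$,
$$\big|tz^m\langle1,K_{t,z}^{k-1}1\rangle\big|\le\tau\varrho^m\langle1,K_{\tau,\varrho}^{k-1}1\rangle\le\tau\varrho^m\|K_{\tau,\varrho}^{k-1}\|\,\|1\|^2,$$
and the right side is summable over $k$. So the series (11), whose terms are polynomials in $t,z$, converges locally uniformly on $\mathbb C^2$. Its sum is entire, and it agrees with $R_\sigma$ for small $z$. By (2), $\omega_\sigma(u,\cdot)$ is entire for every $u\in\mathbb C$.

**Step 6: proof of (b), the other implications.** Clearly (ii) implies (iii). Suppose (i) fails, so there is an acyclic cyclic word. Its labelling $f:\mathbb Z/D\to[D]$ satisfies the hypothesis of Lemma 1, since along each window $f$ is ordered like $\sigma$. So $R_\sigma(\tau,\cdot)$ has finite radius of convergence for every $\tau>0$, and $\omega_\sigma(u,\cdot)$ is not entire for any real $u>1$. Thus (iii) implies (i).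

**Step 7: proof of (c).** Lemma 2 with $\tau=1$ gives $R_\sigma(-1,\zeta x)=-\zeta^mR_\sigma(1,x)$. So $\omega_\sigma(0,\cdot)$ is entire if and only if $R_\sigma(1,\cdot)$ is, that is, if and only if $\omega_\sigma(2,\cdot)$ is. If (ii) holds, $\omega_\sigma(2,\cdot)$ is entire; if $\omega_\sigma(2,\cdot)$ is entire, (iii) holds with $u=2$.

**Step 8: proof of (d).** We exhibit a directed cycle in every cyclic word; this is the increasing chain of Section 2, closed up. Suppose $\sigma_1<\sigma_{1+d}$ for all $d\in O$. In the $i$-th window there is an arc $s_i+1\to s_i+1+d_i=s_{i+1}+1$, and $s_{j+1}=D\equiv0=s_1$. So these arcs form a directed cycle through $s_1+1,\dots,s_j+1$ (here $j\ge2$, because $D\ge m>d_1$). If $\sigma_1>\sigma_{1+d}$ for all $d\in O$, the reversed arcs form a directed cycle. So no cyclic word is acyclic, and (b) applies.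

For the consequence, note that reversing or complementing $\sigma$ does not change $P_\sigma$. If $\sigma_1=1$, the condition holds. If $1$ or $m$ stands at an end of $\sigma$, then $\sigma$ is equivalent under these operations to a pattern with $\sigma_1=1$. For $m\le3$ this is always the case, since at most one of $1$ and $m$ can avoid the ends. For $m=4$ the exceptions have $1$ and $4$ in the two middle positions: $2143$, $3412$, $2413$, $3142$. For $2143$: shift $1$ fails since $\mathrm{st}(143)=132\ne213=\mathrm{st}(214)$, and shift $2$ works since $\mathrm{st}(43)=21=\mathrm{st}(21)$, so $O=\{2,3\}$. Here $\sigma_1=2<4=\sigma_3$ and $\sigma_1=2<3=\sigma_4$, so the condition holds. Finally, $3412$ is the reversal of $2143$. $\blacksquare$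

The two excluded patterns are reversals of each other. For $2413$ the acyclic word $(3,2)$ shows that $\omega_{2413}(u,\cdot)$ is not entire for real $u>1$. At $u=0$ part (c) does not apply, as $O=\{2,3\}$, and the theorems above do not decide whether $\omega_{2413}(0,\cdot)$ is entire. They also leave open, at $u=0$, the finitely many lengths $m\ge5$ covered by neither Theorem 2 nor Theorem 3.
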